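# The half-period of the $\lambda$-curve oscillator: decreasing in the energy for $\lambda\ge 0$, and only then

## A guess read off from the two ends of the energy scale

Let $\lambda$ be a real number and let a particle at position $\kappa>0$ move in the well
$$V_\lambda(\kappa)=\tfrac12\kappa^2-\lambda\kappa-\ln\kappa .$$
At energy $E$ above the minimum it swings between a smallest position $\kappa_-(E)$ and a largest position $\kappa_+(E)$. Let $\Theta_\lambda(E)$ be the time of one swing from smallest to largest. How does $\Theta_\lambda$ depend on $E$?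

The natural first guess comes from looking at the two ends of the energy scale.

At the bottom, the well looks like a parabola. Since $V_\lambda'(\kappa)=\kappa-\lambda-1/\kappa$ and $V_\lambda''(\kappa)=1+\kappa^{-2}$, the minimum is at the positive root $\kappa_0$ of $\kappa^2-\lambda\kappa-1=0$, and small oscillations have frequency $\sqrt{1+\kappa_0^{-2}}$. So the half-period there should be close to
$$\Theta_0=\frac{\pi}{\sqrt{1+\kappa_0^{-2}}}=\frac{\pi\kappa_0}{\sqrt{1+\kappa_0^2}} .$$

At very high energy, the logarithm matters only when $\kappa$ is close to $0$, where it acts like a hard wall. The model is then a unit-frequency spring centered at $\lambda$, with reflection at $\kappa=0$. Starting from its maximum, $\kappa=\lambda+A\cos\theta$ hits the wall when $\cos\theta=-\lambda/A$, that is, after time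
$$T(A)=\frac\pi2+\arcsin\frac{\lambda}{A}\qquad(A>|\lambda|),$$
which tends to $\pi/2$ as $A\to\infty$.

**First guess.** The half-period moves steadily from $\Theta_0$ to $\pi/2$. In particular it is decreasing whenever $\Theta_0>\pi/2$. This means $4\kappa_0^2>1+\kappa_0^2$, or $\kappa_0>1/\sqrt3$, or (as $\lambda=\kappa_0-1/\kappa_0$ increases with $\kappa_0$) $\lambda>-2/\sqrt3\approx-1.155$.

Let us test it on three values.

For $\lambda=1$ we have $\kappa_0\approx1.618$ and $\Theta_0\approx0.851\,\pi$, and the wall model $\frac\pi2+\arcsin(1/A)$ comes down to $\pi/2$ from above. This agrees with the guess.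

For $\lambda=0$ we have $\kappa_0=1$ and $\Theta_0=\pi/\sqrt2$. The wall model gives exactly $\pi/2$ for every $A$. Nothing contradicts the guess, but the model is too crude to see any slope.

For $\lambda=-1$ we have $\kappa_0\approx0.618$ and $\Theta_0\approx0.526\,\pi>\pi/2$, so the guess says "decreasing". But the wall model gives $\frac\pi2-\arcsin(1/A)$, which comes *up* to $\pi/2$ from below. If the model is right to this order (we will prove that it is), then $\Theta_{-1}$ starts above $\pi/2$, falls below $\pi/2$, and must climb back. The guess is false at $\lambda=-1$.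

So it is the sign of $\lambda$ that governs high energies, and the corrected guess is that $\Theta_\lambda$ is decreasing for $\lambda\ge0$. This is J.-E. Chang's conjecture on $\Theta_\lambda$ in the case $\lambda\ge0$, as posed in Nikita Cernomazov, "Shrinkers of the area-preserving curve-shortening flow: Classification and saddle-point property", arXiv:2508.00352 (2025). We prove it, including the borderline value $\lambda=0$, and we prove that it fails for every $\lambda<0$.

## $\lambda$-curves, the oscillator, and the statements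

**Definition ($\lambda$-curve).** A $\lambda$-curve is a plane curve $x$ with $k+\langle x,\mathsf N\rangle=\lambda$. Here $\mathsf N$ is the unit tangent rotated by $+\pi/2$ and $k$ is the curvature with respect to $\mathsf N$.

For example, let $x$ be the positively oriented circle of radius $\rho$ about the origin. Then $k=1/\rho$, $\mathsf N=-x/\rho$ and $\langle x,\mathsf N\rangle=-\rho$, so it is a $\lambda$-curve exactly when $1/\rho-\rho=\lambda$, i.e. when its curvature $1/\rho$ equals $\kappa_0$.

A strictly locally convex $\lambda$-curve can be parametrized by its tangent angle $\theta$. Let $\kappa(\theta)>0$ be its curvature and $\sigma(\theta)=-\langle x,\mathsf N\rangle$ its support function. The equation becomes $\kappa=\sigma+\lambda$. Since $\sigma''+\sigma=1/\kappa$ (we check this in the last section), the curvature satisfies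
$$\kappa''+\kappa=\lambda+\frac1\kappa,\qquad \kappa>0. \tag{1}$$
This says $\kappa''=-V_\lambda'(\kappa)$, so the energy
$$E=\tfrac12(\kappa')^2+V_\lambda(\kappa) \tag{2}$$
is conserved. The function $V_\lambda$ is strictly convex on $(0,\infty)$ and tends to $+\infty$ at both ends. Its unique minimum is at
$$\kappa_0=\kappa_\lambda=\frac{\lambda+\sqrt{\lambda^2+4}}2,\qquad\text{with}\quad \kappa_0^2=1+\lambda\kappa_0,\quad \lambda=\kappa_0-\frac1{\kappa_0}.$$
Put $V_\lambda^0=V_\lambda(\kappa_0)$ and $p=\kappa_0^2$. For $E>V_\lambda^0$ the equation $V_\lambda(\kappa)=E$ has exactly two roots $\kappa_-(E)<\kappa_0<\kappa_+(E)$, and $V_\lambda'(\kappa_-)<0<V_\lambda'(\kappa_+)$.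

**Definition (period-energy map).** For $E>V_\lambda^0$,
$$\Theta_\lambda(E)=\int_{\kappa_-(E)}^{\kappa_+(E)}\frac{d\kappa}{\sqrt{2(E-V_\lambda(\kappa))}} . \tag{3}$$

For comparison, if $V_\lambda$ were replaced by $\frac12\omega^2(\kappa-\kappa_0)^2$, the half-period would be $\pi/\omega$ at every energy. So monotonicity is entirely about the way $V_\lambda$ departs from a parabola.

To see that (3) is the half-period, let $\kappa(\theta)=\kappa(\theta;E)$ be the solution of (1) with $\kappa(0)=\kappa_-(E)$, $\kappa'(0)=0$. By (2) it stays in $[\kappa_-,\kappa_+]$, so it exists for all $\theta$. As $\kappa''(0)=-V_\lambda'(\kappa_-)>0$, it starts by increasing. If $\kappa'$ stayed positive forever, $\kappa$ would increase to a limit $\ell\in(\kappa_-,\kappa_+]$, and by (2) $\kappa'$ would tend to $\sqrt{2(E-V_\lambda(\ell))}$. This limit must be $0$, so $\ell=\kappa_+$. But then $\kappa''\to-V_\lambda'(\kappa_+)<0$, which is incompatible with $\kappa'>0$ for all time. So $\kappa'$ has a first positive zero. There (2) gives $V_\lambda(\kappa)=E$ with $\kappa>\kappa_-$,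 so $\kappa=\kappa_+$. On the way $\kappa'=\sqrt{2(E-V_\lambda(\kappa))}$, and integrating $d\theta=d\kappa/\kappa'$ shows that the first zero is at $\theta=\Theta_\lambda(E)$. To summarize, with $\Theta=\Theta_\lambda(E)$: $\kappa'(0)=\kappa'(\Theta)=0$, $\kappa'>0$ on $(0,\Theta)$, $\kappa''(0)>0$ and $\kappa''(\Theta)=-V_\lambda'(\kappa_+)<0$.

**Theorem A.** If $\lambda\ge0$, then $\Theta_\lambda'(E)<0$ for all $E>V_\lambda^0$. In particular $\Theta_\lambda$ is strictly decreasing on $(V_\lambda^0,\infty)$.

**Theorem B.** Let $\lambda\in\mathbb R$.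

1. As $E\downarrow V_\lambda^0$: $\Theta_\lambda\to\Theta_0$. Near $V_\lambda^0$, $\Theta_\lambda$ is strictly decreasing if $\lambda>-8/3$ and strictly increasing if $\lambda<-8/3$.
2. As $E\to\infty$: $\Theta_\lambda(E)=\frac\pi2+\frac{\lambda}{\kappa_+(E)}+O(\kappa_+(E)^{-3/2})$.
3. $\Theta_\lambda$ is strictly decreasing on $(V_\lambda^0,\infty)$ if and only if $\lambda\ge0$. For $\lambda<0$ it is not decreasing on any half-line $(E_*,\infty)$. For $-8/3<\lambda<0$ it is not monotone.
4. For $\lambda\ge0$, $\Theta_\lambda$ is a decreasing bijection of $(V_\lambda^0,\infty)$ onto $(\pi/2,\Theta_0)$.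

**Corollary C.** Let $\lambda\ge0$. Up to rotation about the origin and multiple covering, the closed, strictly locally convex, non-circular $\lambda$-curves correspond bijectively to coprime pairs $(m,n)$ of positive integers with
$$\frac12<\frac mn<\frac{\kappa_0}{\sqrt{1+\kappa_0^2}} .$$
Here $m$ is the rotation index and $n$ the number of curvature maxima. In particular, every simple closed strictly convex $\lambda$-curve with $\lambda\ge0$ (positively oriented) is a circle centered at the origin.

## Straightening the well: the half-period near the bottom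

We begin with the bottom of the well, for every real $\lambda$. This proves Theorem B(1), gives the smoothness of $\Theta_\lambda$, and starts the later continuity argument.

**Step 1: a coordinate in which the well is a parabola.** The point is to remove the moving endpoints from (3). Write $\kappa=\kappa_0(1+z)$ with $z>-1$. Using $\lambda\kappa_0=p-1$,
$$U:=V_\lambda-V_\lambda^0=pz+\tfrac p2z^2-(p-1)z-\ln(1+z)=\tfrac p2z^2+z-\ln(1+z)=\tfrac{1+p}2z^2-\tfrac13z^3+\tfrac14z^4+O(z^5).$$
So $2U=z^2h(z)$ with $h$ smooth on $(-1,\infty)$ and $h(0)=1+p$. Also $h>0$ everywhere, because $U>0$ for $z\ne0$. Put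
$$s=\operatorname{sgn}(z)\sqrt{2U}=z\sqrt{h(z)} .$$
This is smooth in $\kappa$. From $s^2=2U$ we get $ds/d\kappa=V_\lambda'(\kappa)/s>0$ for $\kappa\neq\kappa_0$, and at $\kappa_0$ the derivative is $\sqrt{1+p}/\kappa_0>0$. As $U\to\infty$ at both ends, $s$ runs over all of $\mathbb R$. Let $\kappa=g(s)$ be the smooth inverse. With $r=\sqrt{2(E-V_\lambda^0)}$ we have $2(E-V_\lambda)=r^2-s^2$, and the substitution $s=r\sin\varphi$ gives
$$\Theta_\lambda(E)=\int_{-r}^{r}\frac{g'(s)\,ds}{\sqrt{r^2-s^2}}=\int_{-\pi/2}^{\pi/2}g'(r\sin\varphi)\,d\varphi . \tag{4}$$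
Since $g$ is smooth, $\Theta_\lambda$ is a smooth function of $r>0$, hence of $E>V_\lambda^0$.

**Step 2: three Taylor coefficients.** We need $g'$ up to order $s^2$. Put $\beta=1+p$ and $z=z_1s+z_2s^2+z_3s^3+O(s^4)$, and insert this in $s^2=\beta z^2-\frac23z^3+\frac12z^4+O(z^5)$:

- order 2: $\beta z_1^2=1$;
- order 3: $2\beta z_1z_2=\frac23z_1^3$, so $z_2=\dfrac{z_1^2}{3\beta}$;
- order 4: $\beta(z_2^2+2z_1z_3)-2z_1^2z_2+\frac12z_1^4=0$, so
$$2\beta z_1z_3=2z_1^2z_2-\tfrac12z_1^4-\beta z_2^2=z_1^4\Big(\frac{2}{3\beta}-\frac12-\frac1{9\beta}\Big)=z_1^4\Big(\frac5{9\beta}-\frac12\Big)=z_1^4\,\frac{10-9\beta}{18\beta}=z_1^4\,\frac{1-9p}{18\beta}.$$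

Hence $z_1=(1+p)^{-1/2}$ and $z_3=\dfrac{(1-9p)z_1^3}{36\beta^2}$.

**Step 3: reading off the behavior near the bottom.** We have $g=\kappa_0(1+z)$, so $g'(0)=\kappa_0z_1$ and $g''(s)=\kappa_0(2z_2+6z_3s)+O(s^2)$. In (4), $\int\sin\varphi\,d\varphi=0$ and $\int\sin^2\varphi\,d\varphi=\pi/2$ over $[-\pi/2,\pi/2]$, so
$$\lim_{r\to0}\Theta_\lambda=\pi\kappa_0z_1=\Theta_0,\qquad \frac{d\Theta_\lambda}{dr}=\int_{-\pi/2}^{\pi/2}g''(r\sin\varphi)\sin\varphi\,d\varphi=3\pi\kappa_0z_3\,r+O(r^2). \tag{5}$$
The sign of $z_3$ is the sign of $1-9p$. So near the bottom $\Theta_\lambda$ is strictly decreasing if $p>1/9$ and strictly increasing if $p<1/9$. The map $\kappa_0\mapsto\lambda=\kappa_0-1/\kappa_0$ is increasing, and $p=1/9$ means $\kappa_0=\frac13$, $\lambda=\frac13-3=-\frac83$. This proves Theorem B(1). In particular, for $\lambda\ge0$ we have $\kappa_0\ge1$ and $p\ge1>1/9$, so $\Theta_\lambda$ is strictly decreasing near $V^0_\lambda$ and $\Theta_\lambda<\Theta_0$ there.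

## Comparing mirror points of the well, and why this fails at $\lambda=0$

Formula (5) suggests a direct attack on Theorem A. Fold the integral at $\varphi=0$:
$$\frac{d\Theta_\lambda}{dr}=\int_0^{\pi/2}\big[g''(r\sin\varphi)-g''(-r\sin\varphi)\big]\sin\varphi\,d\varphi . \tag{6}$$
It would suffice to show $g''(s)<g''(-s)$ for every $s>0$, that is, to compare the well at the two points of equal height. For $\lambda\ge0$ this holds for small $s$, since the bracket is $12\kappa_0z_3s+O(s^3)$ with $z_3<0$. Does it hold for all $s$?

Take $\lambda=0$, where everything is explicit. Differentiating $s^2=2U(g(s))$ twice gives $s=V'g'$ and $1=V''g'^2+V'g''$, so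
$$g''=\frac{V'^2-s^2V''}{V'^3}\qquad(s\ne0).$$
With $V'=\kappa-\kappa^{-1}$, $V''=1+\kappa^{-2}$ and $s^2=\kappa^2-1-2\ln\kappa$, the numerator is $2\kappa^{-2}\big[(\kappa^2+1)\ln\kappa-(\kappa^2-1)\big]$, and therefore
$$g''=\frac{2\kappa\big[(\kappa^2+1)\ln\kappa-(\kappa^2-1)\big]}{(\kappa^2-1)^3},\qquad \kappa=g(s).$$
At $\kappa=4$ we get $s^2\approx12.227$ and $g''(s)\approx0.0203$. The mirror point solves $2\ln(1/\kappa)=s^2+1-\kappa^2$, so $\kappa\approx0.00134$ and $g''(-s)\approx0.0151$. The inequality is the wrong way around.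

This is not an accident of one value. As $s\to+\infty$ we have $\kappa/s\to1$, so $g''(s)$ is asymptotic to $2s^{-3}\ln s$. At the mirror point, $2\ln(1/\kappa)=s^2+1-\kappa^2$ gives $\kappa\le e^{-s^2/2}$ and $\ln(1/\kappa)\le\frac12(s^2+1)$. For large $s$ we have $(1+\kappa^2)/(1-\kappa^2)^3\le2$ there, hence $g''(-s)\le4\kappa\ln(1/\kappa)\le2(s^2+1)e^{-s^2/2}$, which is far smaller. So for $\lambda=0$ the bracket in (6) is negative for small $s$ and positive for all large $s$. At high energy the sign of (6) is the outcome of a competition, and no pointwise comparison of the two sides of the well can decide it. We need a way to detect the sign of $\Theta'$ from integrated quantities.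

## The sign of $\Theta'$ and a quadratic form

From here on $\lambda$ and $E>V_\lambda^0$ are fixed, and we write $V$, $\Theta$, $\kappa$. Linearizing (1) at the solution $\kappa$ gives the operator
$$Lf=f''+(1+\kappa^{-2})f .$$
On $C^1[0,\Theta]$, with no boundary conditions imposed, put
$$Q(f)=\int_0^\Theta\big(f'^2-(1+\kappa^{-2})f^2\big)\,d\theta .$$
We say that $Q$ is negative definite on a subspace if $Q(f)<0$ for all its nonzero elements.

As an example, replace $1+\kappa^{-2}$ by a constant $\omega^2$ and $\Theta$ by a length $\ell$. The functions $1$ and $\cos(\pi\theta/\ell)$ are orthogonal for the form. On $1$ the form equals $-\omega^2\ell$, and on the cosine it equals $\frac\ell2\big((\pi/\ell)^2-\omega^2\big)$. So the form is negative definite on their span exactly when $\ell>\pi/\omega$. In the same example the solution $v=\cos\omega\theta$ has $v'(\ell)=-\omega\sin\omega\ell$, which for $0<\ell<2\pi/\omega$ is positive exactly when $\ell>\pi/\omega$. The lemma below is the half of this coincidence that we need, for variable coefficients.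

**Lemma 1.** If $Q$ is negative definite on a two-dimensional subspace of $C^1[0,\Theta]$, then $\Theta_\lambda'(E)<0$.

**Step 1: express $\Theta'$ through one solution of $Lv=0$.** Let $Lv=0$, $v(0)=1$, $v'(0)=0$. From $V(\kappa_-(E))=E$, the function $\kappa_-$ is smooth and $\kappa_-'(E)=1/V'(\kappa_-)<0$. By smooth dependence on data, $\kappa(\theta;E)$ is smooth in both variables. Differentiating (1) in $E$ gives $L(\partial_E\kappa)=0$, and the initial conditions give $\partial_E\kappa=\kappa_-'(E)$ and $(\partial_E\kappa)'=0$ at $\theta=0$. Hence $\partial_E\kappa=\kappa_-'(E)\,v$. Now differentiate the identity $\kappa'(\Theta(E);E)=0$ in $E$: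
$$\kappa''(\Theta)\,\Theta'(E)+\kappa_-'(E)\,v'(\Theta)=0 .$$
Since $\kappa''(\Theta)=-V'(\kappa_+)$,
$$\Theta'(E)=\frac{\kappa_-'(E)}{V'(\kappa_+)}\,v'(\Theta),\qquad \kappa_-'(E)<0<V'(\kappa_+). \tag{7}$$
So $\Theta'(E)<0$ if and only if $v'(\Theta)>0$. We must exclude $v'(\Theta)\le0$.

**Step 2: locate the zero of $v$.** We have a second solution for comparison: $w=\kappa'$ satisfies $Lw=0$ (differentiate (1) in $\theta$), $w(0)=w(\Theta)=0$ and $w>0$ on $(0,\Theta)$. The Wronskian $vw'-v'w$ is constant, and at $\theta=0$ it equals $w'(0)=\kappa''(0)>0$. At $\Theta$ this reads $v(\Theta)\kappa''(\Theta)=\kappa''(0)>0$, and $\kappa''(\Theta)<0$, so $v(\Theta)<0$. On $(0,\Theta)$ we have $(v/w)'=-\kappa''(0)/w^2<0$, so $v$ has at most one zero there. As $v(0)=1>0>v(\Theta)$, it has exactly one, $c\in(0,\Theta)$, with $v>0$ on $[0,c)$ and $v<0$ on $(c,\Theta]$. The zero is simple because a nonzero solution of $Lv=0$ cannot vanish together with its derivative.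

**Step 3: if $v'(\Theta)\le0$, then $Q\ge0$ on all $f$ vanishing at $c$.** The idea is to complete the square by dividing by $v$. Let $f\in C^1[0,\Theta]$ with $f(c)=0$, and write $f=vg$ away from $c$ (this $g$ has nothing to do with the inverse function of (4)). Then
$$f'^2=v'^2g^2+2vv'gg'+v^2g'^2,\qquad (vv'g^2)'=v'^2g^2+vv''g^2+2vv'gg'.$$
Subtracting and using $v''=-(1+\kappa^{-2})v$,
$$f'^2-(1+\kappa^{-2})f^2=v^2g'^2+(vv'g^2)',\qquad vv'g^2=\frac{v'f^2}{v}.$$
Integrate over $[0,c-\varepsilon]$ and $[c+\varepsilon,\Theta]$ and let $\varepsilon\to0$. Near $c$ we have $f=O(|\theta-c|)$ while $v$ vanishes to first order only, so $f^2/v\to0$ and the boundary terms at $c$ disappear. At $\theta=0$ the boundary term is zero since $v'(0)=0$. What remains is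
$$Q(f)=\int_0^\Theta v^2g'^2\,d\theta+\frac{v'(\Theta)}{v(\Theta)}f(\Theta)^2 . \tag{8}$$
If $v'(\Theta)\le0$, then $v'(\Theta)/v(\Theta)\ge0$ because $v(\Theta)<0$, and so $Q(f)\ge0$.

**Step 4: count dimensions.** The condition $f(c)=0$ is one linear condition, so every two-dimensional subspace contains a nonzero $f$ satisfying it. If $v'(\Theta)\le0$, then $Q(f)\ge0$ for that $f$, and $Q$ is negative definite on no two-dimensional subspace. Under the hypothesis of the lemma, therefore, $v'(\Theta)>0$, and (7) gives $\Theta'(E)<0$. $\blacksquare$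

The dimension count also shows why one test function is not enough: the constant $1$ always has $Q(1)<0$, whatever the sign of $\Theta'$.

## The plane spanned by $1$ and $\kappa$

We need a second test function. The function $\kappa'$ is of no use by itself: $L\kappa'=0$ and $\kappa'$ vanishes at both ends, so $Q(\kappa')=0$. A better candidate is $\kappa$: its derivative vanishes at both ends, and $L\kappa$ is simple,
$$L\kappa=\kappa''+\kappa+\frac1\kappa=\lambda+\frac2\kappa,\qquad L1=1+\kappa^{-2}.$$
For $\lambda\ge0$ both $1$ and $\kappa$ make $Q$ negative, as we are about to see. The difficulty lies in the combinations.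

**Step 1: averages and the two identities from the equation.** This step sets up the few numbers in which everything is expressed. Let $\langle\cdot\rangle$ be the average over $[0,\Theta]$, and put
$$a=\langle\kappa\rangle,\quad b=\langle1/\kappa\rangle,\quad q=\langle\kappa^{-2}\rangle,\quad D=\langle(\kappa-a)^2\rangle>0,\quad X=ab-1 .$$
Since $\kappa$ is not constant, strict Cauchy–Schwarz gives $1=\langle\kappa^{1/2}\kappa^{-1/2}\rangle^2<ab$, so $X>0$. Averaging (1), and (1) multiplied by $\kappa$, and using $\kappa'=0$ at both ends (so that $\langle\kappa''\rangle=0$ and $\langle\kappa\kappa''\rangle=-\langle\kappa'^2\rangle$), we get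
$$a=\lambda+b,\qquad \langle\kappa'^2\rangle=\langle\kappa^2\rangle-\lambda a-1=D+a^2-\lambda a-1=D+X, \tag{9}$$
where the last equality uses $a^2-\lambda a=a(a-\lambda)=ab$.

**Step 2: reduce negativity on the plane to one quadratic polynomial.** Clearly $Q(1)=-\Theta(1+q)<0$. Every nonconstant element of $\operatorname{span}\{1,\kappa\}$ is a nonzero multiple of some $\kappa-c$ with $c\in\mathbb R$ (this $c$ is now a free real parameter). So $Q$ is negative definite on the plane if and only if
$$P(c):=-\frac{Q(\kappa-c)}{\Theta}>0\qquad\text{for all }c\in\mathbb R .$$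
Integrating by parts, with no boundary terms since $(\kappa-c)'=0$ at both ends,
$$P(c)=\big\langle(\kappa-c)L(\kappa-c)\big\rangle=\Big\langle(\kappa-c)\Big(\lambda+\frac2\kappa-c-\frac c{\kappa^2}\Big)\Big\rangle .$$
Multiplying out, the terms with $\kappa$ give $\lambda a+2-ca-cb$, and the terms with $-c$ give $-c\lambda-2cb+c^2+c^2q$. Since $\lambda=a-b$, the coefficient of $-c$ is $a+3b+\lambda=2(a+b)$, so
$$P(c)=2+\lambda a-2c(a+b)+c^2(1+q). \tag{10}$$
For $c=0$ this is $P(0)=2+\lambda a$, which is positive if $\lambda\ge0$: this is the promised $Q(\kappa)<0$. For other $c$ the middle term must be controlled.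

**Step 3: write $P$ as two squares minus $X$.** We want to see what can make $P$ small. Expand, using $a(a-b)=\lambda a$:
$$\Big\langle\Big(1-\frac c\kappa\Big)^2\Big\rangle+(c-a)^2-(ab-1)=\big(1-2cb+c^2q\big)+\big(c^2-2ac+a^2\big)-ab+1=2+\lambda a-2c(a+b)+c^2(1+q).$$
This is (10). Hence
$$P(c)=\Big\langle\Big(1-\frac c\kappa\Big)^2\Big\rangle+(c-a)^2-X . \tag{11}$$

Note how little room there is. As $E\downarrow V_\lambda^0$, $\kappa$ tends uniformly to $\kappa_0$, so at $c=a$ all three terms of (11) tend to $0$. No crude estimate of $P$ can succeed near the bottom of the well.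

**Step 4: a lower bound free of $c$.** We bound the first square in (11) by testing it against $\kappa-a$. As $\langle\kappa-a\rangle=0$,
$$\Big\langle\Big(1-\frac c\kappa\Big)(\kappa-a)\Big\rangle=-c\Big\langle1-\frac a\kappa\Big\rangle=-c(1-ab)=cX,$$
so Cauchy–Schwarz gives $\langle(1-\frac c\kappa)^2\rangle\ge c^2X^2/D$. For $A>0$ the minimum over $c$ of $Ac^2+(c-a)^2$ is attained at $c=a/(1+A)$ and equals $a^2A/(1+A)$. With $A=X^2/D$,
$$P(c)\ \ge\ \frac{a^2X^2}{D+X^2}-X=\frac{X}{D+X^2}\big[X(a^2-X)-D\big]=\frac{X}{D+X^2}\big[(1+\lambda a)X-D\big], \tag{12}$$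
because $a^2-X=a^2-ab+1=1+\lambda a$ by (9).

So the whole question has become: **is $D<(1+\lambda a)X$?** By (12) and Lemma 1, a positive answer gives $\Theta'(E)<0$.

## Closing the argument by continuity in the energy

To compare $D$ and $X$ we use the remaining identity $\langle\kappa'^2\rangle=D+X$ from (9), together with a textbook fact.

**Wirtinger inequality.** If $f\in C^1[0,\Theta]$ has mean zero, then $\int_0^\Theta f'^2\ge(\pi/\Theta)^2\int_0^\Theta f^2$. (Expand $f$ in the functions $\cos(j\pi\theta/\Theta)$ with $j\ge1$ and use Parseval; $\pi^2/\Theta^2$ is the first nonzero Neumann eigenvalue.)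

Applied to $\kappa-a$ it gives $D+X\ge(\pi/\Theta)^2D$. This is an upper bound for $D$ in terms of $X$, but it is only useful if $\Theta$ is known not to be too large. So we obtain a conditional statement first.

**Lemma 2.** If $\lambda\ge0$ and $\Theta_\lambda(E)<\Theta_0$, then $\Theta_\lambda'(E)<0$.

**Proof.** If $\Theta<\Theta_0$, then $(\pi/\Theta)^2>(\pi/\Theta_0)^2=1+\kappa_0^{-2}$. As $D>0$, the Wirtinger inequality gives $D+X>(1+\kappa_0^{-2})D$, i.e.
$$D<\kappa_0^2X=(1+\lambda\kappa_0)X .$$
Next we compare $a$ with $\kappa_0$. By (9), $a^2-\lambda a-1=X>0$ and $a>0$. Since $\kappa_0$ is the only positive root of $t^2-\lambda t-1$, this means $a>\kappa_0$. As $\lambda\ge0$, we conclude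
$$D<(1+\lambda\kappa_0)X\le(1+\lambda a)X .$$
By (12), $P(c)>0$ for all $c$. So $Q$ is negative definite on the two-dimensional space $\operatorname{span}\{1,\kappa\}$, and Lemma 1 gives $\Theta'(E)<0$. $\blacksquare$

The sign of $\lambda$ entered once in this proof, in the last inequality. For $\lambda<0$ that inequality is reversed, because $a>\kappa_0$ in all cases.

**Proof of Theorem A.** The purpose of this last step is to remove the hypothesis $\Theta<\Theta_0$. Let $\lambda\ge0$ and
$$E_1=\sup\{E>V_\lambda^0:\ \Theta_\lambda<\Theta_0\text{ on }(V_\lambda^0,E)\}.$$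
By the expansion (5) at the bottom, $\Theta_\lambda<\Theta_0$ near $V_\lambda^0$, so the set is not empty and $E_1>V_\lambda^0$. Suppose $E_1<\infty$. By continuity $\Theta_\lambda(E_1)\le\Theta_0$, and strict inequality would allow $E_1$ to be increased, so $\Theta_\lambda(E_1)=\Theta_0$. But $\Theta_\lambda<\Theta_0$ on $(V_\lambda^0,E_1)$, so Lemma 2 gives $\Theta_\lambda'<0$ there, and hence
$$\Theta_\lambda(E_1)\le\Theta_\lambda\Big(\frac{V_\lambda^0+E_1}2\Big)<\Theta_0 ,$$
a contradiction. So $E_1=\infty$, i.e. $\Theta_\lambda<\Theta_0$ at every energy, and Lemma 2 gives $\Theta_\lambda'(E)<0$ for all $E>V_\lambda^0$. $\blacksquare$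

## High energy: making the hard-wall picture precise

Part (1) of Theorem B was proved above. We now prove (2), for any real $\lambda$, and deduce (3) and (4).

**Step 1: rescale by the maximum.** This brings the integral to a fixed right endpoint. Put $R=\kappa_+(E)$, which tends to $\infty$ as $E\to\infty$, and $\mu=-\lambda/R$, $\kappa=Rt$, $t_-=\kappa_-/R$. Since $E=V_\lambda(R)$,
$$2(E-V_\lambda(\kappa))=R^2(1-t^2)-2\lambda R(1-t)-2\ln\tfrac1t=R^2F(t),\qquad F(t)=(1-t)(1+t+2\mu)-2R^{-2}\ln\tfrac1t . \tag{13}$$
As $d\kappa=R\,dt$, we get $\Theta_\lambda=\int_{t_-}^1F^{-1/2}\,dt$. Here $F''=-2-2R^{-2}t^{-2}<0$, so $F$ is concave, and it is positive exactly on $(t_-,1)$.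

Let $\delta=R^{-3/2}$, and let $R$ be large enough that $|\mu|\le\frac18$ and $\delta<1$. As $F(\delta)=(1-\delta)(1+\delta+2\mu)-3R^{-2}\ln R\to1$, we may also assume $F(\delta)\ge\frac12$. In particular $t_-<\delta$.

**Step 2: the piece near the wall is negligible.** On $[t_-,\delta]$ concavity and $F(t_-)=0$ give $F(t)\ge F(\delta)\frac{t-t_-}{\delta-t_-}$, so
$$\int_{t_-}^\delta\frac{dt}{\sqrt F}\le\frac{\sqrt{\delta-t_-}}{\sqrt{F(\delta)}}\int_{t_-}^{\delta}\frac{dt}{\sqrt{t-t_-}}=\frac{2(\delta-t_-)}{\sqrt{F(\delta)}}=O(\delta).$$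

**Step 3: away from the wall the logarithm is a small relative error.** On $[\delta,1)$ the danger is near $t=1$, where both terms of $F$ vanish. We use
$$\ln\tfrac1t\le(1-t)\big(1+\ln\tfrac1t\big)\qquad(0<t\le1).$$
With $u=\ln\frac1t\ge0$ this reads $u\le(1-e^{-u})(1+u)$, i.e. $e^{-u}(1+u)\le1$, which holds because $1+u\le e^u$. Also $1+t+2\mu\ge\frac34$. Hence $F=(1-t)(1+t+2\mu)(1-\eta)$ with
$$0\le\eta=\frac{2R^{-2}\ln\frac1t}{(1-t)(1+t+2\mu)}\le\tfrac83R^{-2}\big(1+\ln\tfrac1t\big)\le\tfrac83R^{-2}\big(1+\tfrac32\ln R\big)=O(R^{-2}\ln R).$$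

**Step 4: compute the main term.** Since $(1-t)(1+t+2\mu)=(1+\mu)^2-(t+\mu)^2$,
$$\int_\delta^1\frac{dt}{\sqrt{(1-t)(1+t+2\mu)}}=\frac\pi2-\arcsin\frac{\delta+\mu}{1+\mu}=\frac\pi2-\arcsin\frac{\mu}{1+\mu}+O(\delta),$$
and therefore
$$\int_\delta^1\frac{dt}{\sqrt F}=\big(1+O(R^{-2}\ln R)\big)\Big(\frac\pi2-\arcsin\frac\mu{1+\mu}+O(\delta)\Big).$$
As $\mu=O(1/R)$, $\arcsin\frac\mu{1+\mu}=\mu+O(R^{-2})$. Adding the two pieces and recalling $\delta=R^{-3/2}$,
$$\Theta_\lambda(E)=\frac\pi2-\mu+O(R^{-3/2})=\frac\pi2+\frac\lambda R+O(R^{-3/2}).$$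
This is Theorem B(2).

**Step 5: part (3).** For $\lambda\ge0$, $\Theta_\lambda$ is strictly decreasing by Theorem A. Let $\lambda<0$. By (2), $\Theta_\lambda(E)\to\frac\pi2$, and $\Theta_\lambda(E)<\frac\pi2$ for all large $E$, because the negative term $\lambda/R$ dominates the error $O(R^{-3/2})$. A function that is decreasing on a half-line $(E_*,\infty)$, even in the weak sense, and has limit $\frac\pi2$ is $\ge\frac\pi2$ there. So $\Theta_\lambda$ is not decreasing on any half-line, and in particular not on $(V_\lambda^0,\infty)$. If moreover $-\frac83<\lambda<0$, then by (1) it is strictly decreasing near $V_\lambda^0$, so it is not increasing either, and hence it is not monotone.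

**Step 6: part (4).** For $\lambda\ge0$, $\Theta_\lambda$ is continuous and strictly decreasing, with limit $\Theta_0$ at $V_\lambda^0$ by (1) and limit $\pi/2$ at infinity by (2). So it is a bijection onto $(\pi/2,\Theta_0)$. $\blacksquare$

The value $\lambda=-1$ from the opening is now settled rigorously: $\Theta_{-1}$ starts near $0.526\,\pi$, decreases at first, drops below $\pi/2$, and tends to $\pi/2$ from below.

## Which closed curves exist: Corollary C

**Step 1: from solutions to curves and back.** Let $\mathsf T=(\cos\theta,\sin\theta)$ and $\mathsf N=(-\sin\theta,\cos\theta)$, so $\mathsf T'=\mathsf N$ and $\mathsf N'=-\mathsf T$. A strictly locally convex curve parametrized by tangent angle satisfies $x'=\mathsf T/\kappa$. From $\sigma=-\langle x,\mathsf N\rangle$ we get $\sigma'=-\langle\mathsf T/\kappa,\mathsf N\rangle+\langle x,\mathsf T\rangle=\langle x,\mathsf T\rangle$, so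
$$x=\sigma'\mathsf T-\sigma\mathsf N .$$
Differentiating, $x'=\sigma''\mathsf T+\sigma'\mathsf N-\sigma'\mathsf N+\sigma\mathsf T=(\sigma''+\sigma)\mathsf T$, so $\sigma''+\sigma=1/\kappa$. Conversely, let $\kappa>0$ solve (1) and put $\sigma=\kappa-\lambda$. Then $\sigma''+\sigma=\kappa''+\kappa-\lambda=1/\kappa$, and $x=\sigma'\mathsf T-\sigma\mathsf N$ has $x'=\mathsf T/\kappa$, hence curvature $\kappa$ and $\kappa+\langle x,\mathsf N\rangle=\kappa-\sigma=\lambda$. So strictly locally convex $\lambda$-curves correspond exactly to positive solutions of (1). Replacing $\sigma(\theta)$ by $\sigma(\theta-\alpha)$ rotates the curve about the origin by $\alpha$. Thus rotation about the origin corresponds to translation in $\theta$. Since $\kappa$ determines $\sigma$ and hence $x$, the curve closes with rotation index $m$ if and only if $\kappa$ is $2\pi m$-periodic.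

**Step 2: the closing condition.** Constant solutions have $\kappa=\kappa_0$ and give circles. Let $\kappa$ be a nonconstant solution with energy $E>V_\lambda^0$. The level set of (2) at this energy is a closed curve in the $(\kappa,\kappa')$-plane, all of which is traversed by $\kappa(\cdot\,;E)$, so our solution is a translate of $\kappa(\cdot\,;E)$. That solution is even about $\theta=0$ and about $\theta=\Theta_\lambda(E)$ by uniqueness for (1), and it increases strictly in between. So its least period is $2\Theta_\lambda(E)$, with one maximum per period. Hence the curve closes with rotation index $m$ if and only if $2\pi m=2n\,\Theta_\lambda(E)$ for some integer $n\ge1$, i.e.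
$$\Theta_\lambda(E)=\frac{\pi m}n ,$$
and then $n$ is the number of curvature maxima.

**Step 3: single traversal and the bijection.** If $d=\gcd(m,n)$, then $2\pi\frac md=2\frac nd\Theta_\lambda(E)$ is also a period of $\kappa$, so the curve already closes with rotation index $m/d$ and is run through $d$ times. Conversely, a curve run through $d$ times has both $m$ and $n$ divisible by $d$. So the curve is traversed once if and only if $\gcd(m,n)=1$. By Theorem B(4), an energy with $\Theta_\lambda(E)=\pi m/n$ exists if and only if $\frac\pi2<\frac{\pi m}n<\Theta_0$, i.e. $\frac12<\frac mn<\frac{\kappa_0}{\sqrt{1+\kappa_0^2}}$, and it is then unique. Given $E$, the solution is unique up to translation, so the curve is unique up to rotation about the origin. Distinct coprime pairs have distinct quotients, hence distinct energies, hence different curves. This is the asserted bijection.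

For $\lambda=0$ the condition is $\frac12<\frac mn<\frac1{\sqrt2}\approx0.707$. It admits $(2,3)$ and $(3,5)$, but not $(3,4)$. For $\lambda=1$ the upper bound is about $0.851$, and $(3,4)$, $(4,5)$ and $(5,6)$ are admitted as well.

**Step 4: simple curves.** A simple closed positively oriented curve has rotation index $m=1$ by Hopf's Umlaufsatz. If such a strictly convex $\lambda$-curve with $\lambda\ge0$ were not a circle, then $\frac12<\frac1n<\frac{\kappa_0}{\sqrt{1+\kappa_0^2}}<1$ for some positive integer $n$, which is impossible. So $\kappa$ is constant, $\kappa=\kappa_0$, and $\sigma=\kappa_0-\lambda=1/\kappa_0$ is constant. Then $x=-\mathsf N/\kappa_0$ is a circle centered at the origin. $\blacksquare$
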